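# Reducing $E_0$ to isomorphism of Lipschitz-free spaces

## 1. Metrics on $\omega$, Lipschitz-free spaces, Borel reductions

All Banach spaces are real, and $B_N$ is the closed unit ball of $N$. A pointed metric space is a metric space $M$ with a chosen base point $0=0_M$. $\mathrm{Lip}(f)$ is the optimal Lipschitz constant of $f$.

**Definition 1 (the space of metrics).** $\mathcal M$ is the set of all metrics $d$ on $\omega=\{0,1,2,\dots\}$, as a subset of $\mathbb R^{\omega\times\omega}$ with the product topology. It is cut out by closed conditions and the countably many open conditions $d(i,j)>0$ $(i\ne j)$, so it is a $G_\delta$ set and a standard Borel space. For $d\in\mathcal M$, let $M_d$ be the completion of $(\omega,d)$, with base point $0\in\omega$.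

*Example (stars).* Let $r_1,r_2,\dots>0$, $r_0=0$, and $d_r(i,j)=r_i+r_j$ for $i\ne j$. This is the path metric on a star with center $0$ and legs of lengths $r_i$. It is complete: if $(i_n)$ is Cauchy and not eventually constant, then for each $m$ there is $n>m$ with $i_n\neq i_m$, so $r_{i_m}\le d_r(i_m,i_n)$. Hence $r_{i_m}\to0$, and the sequence converges to the point $0$. So $M_{d_r}=(\omega,d_r)$.

**Definition 2 (Lipschitz-free space).** $\mathrm{Lip}_0(M)$ is the Banach space of Lipschitz functions $f:M\to\mathbb R$ with $f(0)=0$, normed by $\mathrm{Lip}(f)$. For $x\in M$ let $\delta(x)\in\mathrm{Lip}_0(M)^*$ be evaluation, $\langle f,\delta(x)\rangle=f(x)$. The Lipschitz-free space $\mathcal F(M)$ is the closed linear span of $\{\delta(x):x\in M\}$ in $\mathrm{Lip}_0(M)^*$. We write $\langle u,f\rangle$ for the pairing of $u\in\mathcal F(M)$ and $f\in \mathrm{Lip}_0(M)$.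

*Example (stars again).* On $(\omega,d_r)$, a function with $f(0)=0$ has $\mathrm{Lip}(f)\le1$ iff $|f(i)|\le r_i$ for all $i$, since then $|f(i)-f(j)|\le r_i+r_j$. So $f\mapsto(f(i)/r_i)_{i\ge1}$ identifies $\mathrm{Lip}_0$ with $\ell_\infty$, the vector $\delta(i)/r_i$ becomes $e_i$, and $\mathcal F(\omega,d_r)=\ell_1$ isometrically.

*Example (an interval).* On $[0,1]$ with base point $0$, $f\mapsto f'$ is an isometry of $\mathrm{Lip}_0([0,1])$ onto $L_\infty$. The functional $\sum a_i\delta(x_i)$ acts as $f\mapsto\int f'\sum a_i1_{[0,x_i]}$, so its norm is $\|\sum a_i1_{[0,x_i]}\|_{L_1}$. Step functions are dense in $L_1$, hence $\mathcal F([0,1])=L_1[0,1]$ with $\delta(x)=1_{[0,x]}$ and $\langle u,f\rangle=\int uf'$. In the same way $\mathcal F([-1,1])=L_1[-1,1]$, with $\delta(x)=-1_{[x,0]}$ for $x<0$.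

**Definition 3 (the relation $\approx$).** For $d,d'\in\mathcal M$, write $d\approx d'$ if $\mathcal F(M_d)$ and $\mathcal F(M_{d'})$ are linearly isomorphic Banach spaces.

*Example.* All star metrics are $\approx$-equivalent.

**Definition 4 ($E_0$ and Borel reductions).** For $x,y\in2^\omega$, $x\,E_0\,y$ means that $x(i)\ne y(i)$ for only finitely many $i$. A Borel reduction of an equivalence relation $E$ on $Y$ to $F$ on $Z$ ($Y,Z$ standard Borel) is a Borel map $f:Y\to Z$ with $y\,E\,y'\iff f(y)\,F\,f(y')$.

*Example.* Equality on $2^\omega$ reduces to $E_0$. Index the coordinates by finite $0$-$1$ strings $s$ instead of by $\omega$, and let $f(a)(s)=1$ iff $s$ is an initial segment of $a$. If $a\ne b$, all but finitely many initial segments of $a$ are not initial segments of $b$, so $f(a)$ and $f(b)$ differ infinitely often. The map $f$ is continuous.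

**Definition 5 (embeddings, complemented subspaces, weakly null sequences).** An isomorphic embedding is a bounded linear $T:Y\to Z$ that is an isomorphism onto its range. $T^{-1}$ is then defined on the range, and $D=\|T\|\|T^{-1}\|\ge1$ is its distortion. A subspace is complemented if it is the range of a bounded linear projection, and $1$-complemented if the projection can have norm $\le 1$. A sequence $(u_i)$ is weakly null if $\Phi(u_i)\to0$ for every bounded functional $\Phi$.

*Example.* The unit vector basis of $\ell_2$ is weakly null. In $\ell_1$, weakly null sequences converge to $0$ in norm (the Schur property). In $L_1[0,1]$ the Rademacher functions $r_j(t)=(-1)^{\lfloor 2^jt\rfloor}$ are weakly null and of norm one: they are orthonormal in $L_2\supset L_\infty$, so Bessel's inequality applies.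

**Textbook facts on free spaces.**

1. $\delta:M\to\mathcal F(M)$ is isometric, and $\mathrm{Lip}_0(M)=\mathcal F(M)^*$. On bounded subsets of $\mathrm{Lip}_0(M)$ the weak$^*$ topology is that of pointwise convergence.
2. A base-point preserving Lipschitz map $M\to M'$ extends to a linear map $\mathcal F(M)\to\mathcal F(M')$, and one from $M$ to a Banach space $Y$ with $0_M\mapsto0$ extends to a linear map $\mathcal F(M)\to Y$. The norms are at most the Lipschitz constant.
3. If $0\in A\subset M$, then $\mathcal F(A)$ is isometrically $\overline{\mathrm{span}}\,\delta(A)\subset\mathcal F(M)$, because real Lipschitz functions on $A$ extend to $M$ with the same constant (McShane). If $\rho:M\to A$ is a $1$-Lipschitz retraction fixing $0$, fact 2 turns it into a norm-one projection, so $\mathcal F(A)$ is $1$-complemented (trivially so if $A=\{0\}$).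
4. By Hahn–Banach,
$$\mathrm{dist}(u,\mathcal F(A))=\sup\{\langle u,g\rangle:\ \|g\|_{\mathrm{Lip}_0}\le1,\ g|_A=0\}.\tag{1}$$
5. For a Lipschitz $f$ not vanishing at $0$ put $\langle u,f\rangle:=\langle u,f-f(0)\rangle$. This is linear in $f$, and $|\langle u,f\rangle|\le\mathrm{Lip}(f)\|u\|$. If $u\in\mathcal F(A)$, then $\langle u,f\rangle$ depends only on $f|_A$, and $|\langle u,f\rangle|\le\mathrm{Lip}(f|_A)\|u\|$.

**Random signs.** $\mathbb E$ and $\mathbb P$ refer to independent uniform signs $\varepsilon_i=\pm1$. In a Hilbert space, $\mathbb E\|\sum\varepsilon_if_i\|^2=\sum\|f_i\|^2$. In $\ell_p$, $\|\sum_{j\le k}\varepsilon_je_j\|=k^{1/p}$ for every choice of signs. In any Banach space the sums $\sum_{i\le l}\varepsilon_if_i$ form a martingale, so their norms form a nonnegative submartingale, and Doob's inequality for the squares reads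
$$\mathbb P\Big(\max_{l\le k}\Big\|\sum_{i\le l}\varepsilon_if_i\Big\|>\lambda\Big)\le\frac1{\lambda^2}\,\mathbb E\Big\|\sum_{i\le k}\varepsilon_if_i\Big\|^2.\tag{2}$$

## 2. Is $E_0$ Borel reducible to $\approx$?

The following question comes from Richard J. Smith, "Lipschitz-free spaces and the isomorphism class of Pełczyński's universal basis space", arXiv:2606.10987 (2026). *Does there exist a Borel map $f:2^\omega\to\mathcal M$ such that $x\,E_0\,y$ iff $f(x)\approx f(y)$?* In words: can we attach to each $0$-$1$ sequence a countable metric space, in a definable way, so that the free space remembers the sequence exactly up to finitely many changes?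

Start with the simplest coding. Given $a\in2^\omega$, take the star with legs $r_i=1+a(i-1)$. The map $a\mapsto d_r$ is continuous and injective, and the metric spaces look quite different. But every free space is $\ell_1$, so all of $2^\omega$ goes into one $\approx$-class. With arbitrary legs nothing improves. The linear structure of $\mathcal F(M)$ forgets a lot of metric information, and we need metrics whose free spaces differ for a linear reason.

The answer is yes, and the map can be taken continuous. Let
$$X=\prod_{n\ge1}\{0,1,\dots,n\}.$$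

**Theorem 1.** There are separable Banach spaces $N_x$ $(x\in X)$, with closed unit balls $M_x=B_{N_x}$ (base point $0$), such that for all $x,y\in X$ the following are equivalent:

1. $\sup_n\,(x(n)-y(n))<\infty$;
2. $\mathcal F(M_x)$ is isomorphic to a complemented subspace of $\mathcal F(M_y)$;
3. $\mathcal F(M_x)$ is isomorphic to a closed subspace of $\mathcal F(M_y)$.

Moreover $\mathcal F(M_x)\cong\mathcal F(M_y)$ iff $\sup_n|x(n)-y(n)|<\infty$. There is a continuous map $x\mapsto d_x$, $X\to\mathcal M$, with $M_{d_x}$ isometric to $M_x$ (base points corresponding). Quantitatively, if $T:\mathcal F(M_x)\to\mathcal F(M_y)$ is an isomorphic embedding and $D=\|T\|\|T^{-1}\|$, then $2^{x(n)-y(n)}\le144\,D^{3/2}$ for every $n$.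

**Corollary 2.** There is a continuous map $f:2^\omega\to\mathcal M$ with $a\,E_0\,b\iff f(a)\approx f(b)$.

*Proof from Theorem 1.* For $a\in2^\omega$ let $\iota(a)(n)=n\cdot a(n-1)$ for $n\ge1$. Then $\iota(a)\in X$ and $\iota$ is continuous. The number $|\iota(a)(n)-\iota(b)(n)|$ is $n$ if $a(n-1)\ne b(n-1)$ and $0$ otherwise, so it is bounded in $n$ iff $a$ and $b$ differ at finitely many places. Hence $f(a)=d_{\iota(a)}$ works. $\square$

## 3. Unit balls as metric spaces: what passes between $N$ and $\mathcal F(B_N)$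

The plan is to let the metric space be the unit ball of a Banach space $N$, and to code into the linear structure of $N$. Two transfer lemmas make this plausible.

**Lemma 3.** Let $S:N\to N'$ be a linear isomorphism of Banach spaces. There is a bijection $\rho:B_N\to B_{N'}$ with $\rho(0)=0$ such that $\rho$ and $\rho^{-1}$ are Lipschitz with constant at most $2\|S\|\|S^{-1}\|+1$. Consequently $\mathcal F(B_N)\cong\mathcal F(B_{N'})$.

*Proof.* Let $\rho(z)=\|z\|\,Sz/\|Sz\|$ for $z\ne0$. Then $\|\rho(z)\|=\|z\|$, and the map $w\mapsto\|w\|S^{-1}w/\|S^{-1}w\|$ is inverse to $\rho$: if $w=\rho(z)$, then $S^{-1}w$ is a positive multiple of $z$ and $\|w\|=\|z\|$. For $z,w\ne0$,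
$$\|\rho(z)-\rho(w)\|\le\frac{\|z\|}{\|Sz\|}\|Sz-Sw\|+\Big|\frac{\|z\|}{\|Sz\|}\|Sw\|-\|w\|\Big|,$$
and the last term is at most $\frac{\|z\|}{\|Sz\|}\big|\|Sw\|-\|Sz\|\big|+\big|\|z\|-\|w\|\big|$. Since $\|z\|/\|Sz\|\le\|S^{-1}\|$, we get $\|\rho(z)-\rho(w)\|\le(2\|S\|\|S^{-1}\|+1)\|z-w\|$. If one of the points is $0$, use $\|\rho(z)\|=\|z\|$. The inverse has the same form with $S^{-1}$ in place of $S$. Fact 2, applied to $\rho$ and $\rho^{-1}$, gives the isomorphism. $\square$

The next lemma is the Godefroy–Kalton argument. The free space has a natural quotient map onto $N$, the linear extension $\beta:\mathcal F(B_N)\to N$ of the inclusion $B_N\to N$, and $\|\beta\|\le1$. The map $\delta$ goes the other way but is not linear, so we average it over translations until it becomes linear.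

**Lemma 4.** If $N$ is a separable infinite-dimensional Banach space, there is a linear isometric embedding $J:N\to\mathcal F(B_N)$.

*Proof.* Choose linearly independent $x_1,x_2,\dots$ with dense span and $\sum\|x_r\|\le1$. With Lebesgue product measure on $Q=[0,1]^{\mathbb N}$ put
$$J(x_r)=\int_Q\Big[\delta\big(x_r+\sum_{k\ne r}t_kx_k\big)-\delta\big(\sum_{k\ne r}t_kx_k\big)\Big]dt,$$
and extend linearly to the span. All points involved lie in $B_N$ because $\sum\|x_r\|\le1$. The series $\sum_kt_kx_k$ converges uniformly in $t$ and $\delta$ is isometric, so the integrand is a continuous function on the compact metrizable space $Q$. It is therefore bounded and Bochner integrable, and $J(x_r)\in\mathcal F(B_N)$.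

*Upper bound.* Let $z=\sum_{r\le m}a_rx_r$ and $f\in B_{\mathrm{Lip}_0(B_N)}$. Fix $(t_k)_{k>m}$ and let $F(t_1,\dots,t_m)=f(\sum_kt_kx_k)$. This is Lipschitz on $[0,1]^m$, hence differentiable a.e. (Rademacher's theorem). With $a=(a_1,\dots,a_m)$ we have $|F(t+ha)-F(t)|\le|h|\|z\|$, so $|\sum_ra_r\partial_rF|\le\|z\|$ a.e. By Fubini and the fundamental theorem of calculus in the variable $t_r$,
$$\sum_{r\le m}a_r\int_{[0,1]^m}\big(F|_{t_r=1}-F|_{t_r=0}\big)dt=\int_{[0,1]^m}\sum_ra_r\partial_rF\,dt\le\|z\|.$$
Integrating over $(t_k)_{k>m}$ gives $\langle Jz,f\rangle\le\|z\|$. So $\|Jz\|\le\|z\|$, and $J$ extends to $N$ with norm $\le1$.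

*Lower bound.* Applying $\beta$ under the integral, $\beta Jx_r=x_r$. So $\beta J=\mathrm{id}_N$ and $\|Jz\|\ge\|\beta Jz\|=\|z\|$. $\square$

Suppose now that $\mathcal F(B_N)$ embeds into $\mathcal F(B_{N'})$. By Lemma 4, $N$ embeds into $\mathcal F(B_{N'})$. It is tempting to hope that $N$ then embeds into $N'$, which would reduce everything to classical Banach space theory. This is false already for $N'=\mathbb R$. Here $\mathcal F(B_{\mathbb R})=L_1[-1,1]$ contains $\ell_2$ as the span of Rademacher functions (Khintchine's inequality), while $\mathbb R$ does not. The natural map back, $\beta(u)=\int u$, kills the Rademacher functions of $[0,1]$ (extended by $0$).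

The same example says which spaces $N$ have a chance. For $1\le p\le2$, $L_p$ embeds isometrically into $L_1$, and $L_p$ contains $\ell_p^k(\ell_2)$ isometrically (take multiples of independent Gaussians on each of $k$ disjoint intervals). Every $B_{N'}$ with $N'\ne0$ contains a segment isometric to $[-1,1]$. So each space $\ell_p^k(\ell_2)$ with $p\le2$ embeds isometrically into every $\mathcal F(B_{N'})$, and finding one such block there tells us nothing. For $p>2$ the vectors $\sum_{j\le k}\varepsilon_je_j$ in $\ell_p^k$ have norm $k^{1/p}$, smaller than $\sqrt k$. So we should build $N_x$ from blocks with $p>2$ and prove *lower* bounds for signed sums in $\mathcal F(B_{N_y})$.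

## 4. Rademacher functions in $L_1$: stopping a random sum of gradients

Let $u_1,\dots,u_k\in\mathcal F(B_N)$ with $\|u_j\|\ge1$. We want a lower bound for $\mathbb E\|\sum_j\varepsilon_ju_j\|$, knowing that signed sums in $N^*$ are small: $\mathbb E\|\sum_{i\le k}\varepsilon_if_i\|^2\le\Lambda^2$ for all $f_1,\dots,f_k\in B_{N^*}$.

Choose $h_j\in B_{\mathrm{Lip}_0(B_N)}$ with $\langle u_j,h_j\rangle=\|u_j\|$, and test $\sum\varepsilon_ju_j$ against $\sum\varepsilon_lh_l$. In the mean this looks perfect, since the cross terms vanish: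
$$\mathbb E\Big\langle\sum_j\varepsilon_ju_j,\sum_l\varepsilon_lh_l\Big\rangle=\sum_j\langle u_j,h_j\rangle\ge k .$$
Now we need the Lipschitz constant of the test function. If the $h_j$ are smooth, it is $\sup_z\|\sum_l\varepsilon_lDh_l(z)\|$. For each *fixed* $z$ the hypothesis says that $\|\sum_l\varepsilon_lDh_l(z)\|$ is about $\Lambda$ in mean square. But the supremum over $z$ stands inside the expectation, and there the argument stops. For a concrete failure take $N=\mathbb R$, restrict to $[0,1]$, and let $u_j=r_j\in L_1[0,1]=\mathcal F([0,1])$ and $h_j(t)=\int_0^tr_j$. For fixed $t$ we have $\mathbb E|\sum\varepsilon_jr_j(t)|^2=k$. Yet for *every* choice of signs there is a dyadic interval of length $2^{-k}$ on which $r_j=\varepsilon_j$ for all $j\le k$. So $\mathrm{Lip}(\sum\varepsilon_jh_j)=k$ always, and the test yields only $\|\sum\varepsilon_jr_j\|_{L_1}\ge k/k=1$.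

The repair is to stop the sum, at each point separately, when it becomes too large. Put $S_l^\varepsilon(t)=\sum_{i\le l}\varepsilon_ir_i(t)$, $\lambda=2\sqrt k$, let $\chi_j^\varepsilon(t)=1$ if $\max_{l<j}|S_l^\varepsilon(t)|\le\lambda$ and $\chi_j^\varepsilon(t)=0$ otherwise ($\chi_1^\varepsilon=1$), and let $\varphi^\varepsilon(t)=\int_0^t\sum_j\varepsilon_j\chi_j^\varepsilon r_j$.

- *Lipschitz constant.* At each $t$, $\sum_j\varepsilon_j\chi^\varepsilon_jr_j$ is the sum $S^\varepsilon_J(t)$ for the last $J$ with $\chi_J^\varepsilon(t)=1$. So it is at most $\lambda+1$ in absolute value, and $\mathrm{Lip}(\varphi^\varepsilon)\le\lambda+1$ for every $\varepsilon$.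
- *Pairing.* $\mathbb E\langle\sum_j\varepsilon_jr_j,\varphi^\varepsilon\rangle=\sum_{j,l}\int\mathbb E[\varepsilon_j\varepsilon_l\chi_l^\varepsilon]\,r_jr_l\,dt$. The factor $\chi_l^\varepsilon$ depends only on $\varepsilon_1,\dots,\varepsilon_{l-1}$, so if $j\neq l$ the expectation vanishes, because of the sign with the larger index. If $j=l$, the term is $\int\mathbb E\chi_j^\varepsilon\,dt\ge1-k/\lambda^2=\frac34$, by (2).

Hence $\mathbb E\|\sum\varepsilon_jr_j\|_{L_1}\ge\frac{3k/4}{2\sqrt k+1}\ge\frac{\sqrt k}4$, the correct order.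

In a general ball three things have to be supplied. The gradients $Dh_l(z)$ must exist and depend on $z$ in a Lipschitz way, so that a cutoff $\chi_j^\varepsilon(z)$ makes sense: this is a smoothing argument. The test function is now $\sum\varepsilon_j\chi_j^\varepsilon h_j$, and the product rule produces an error $\mathrm{Lip}(\chi_j^\varepsilon)\cdot\sup|h_j|$. So $h_j$ must be uniformly tiny, depending on what was chosen before. For a weakly null sequence we can make norming functions tend to $0$ *pointwise*, by subtracting a pointwise limit. Uniform smallness then holds on compact sets, so we need to know that weakly null sequences in $\mathcal F(M)$ essentially live on a compact set (Section 7).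

## 5. The spaces $N_x$ and sign sums in $N_x^*$

For $n\ge1$ and $0\le r\le n$ let
$$s_n=4\,(n-1)!\,n!,\qquad\frac1{p_n}=\frac12-\frac1{s_n},\qquad\frac1{q_n}=\frac12+\frac1{s_n},\qquad k_{n,r}=2^{s_n(n^2+r)}.$$
Then $2<p_n\le4$, $q_n$ is the conjugate exponent of $p_n$, $s_n$ is nondecreasing, $s_{n+1}=s_n\,n(n+1)$, and
$$k_{n,r}^{1/s_n}=2^{n^2+r},\qquad k_{n,r}\le2^{s_n(n^2+n)}=2^{s_{n+1}}.\tag{3}$$
Let $H=\ell_2$ and
$$E_{n,r}=\ell_{p_n}^{k_{n,r}}(H),\qquad N_x=\Big(\bigoplus_{n\ge1}E_{n,x(n)}\Big)_{\ell_2},\qquad N_x^*=\Big(\bigoplus_{n\ge1}\ell_{q_n}^{k_{n,x(n)}}(H)\Big)_{\ell_2}.$$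

*Example.* $s_1=4$, $p_1=4$, $E_{1,0}=\ell_4^{16}(H)$, $E_{1,1}=\ell_4^{256}(H)$. Taking one unit vector in each copy of $H$ in $E_{1,1}$, a signed sum has norm $256^{1/4}=4=\sqrt{256}\cdot2^{-2}$. Next, $s_2=8$ and $p_2=8/3$.

Why these numbers? With $k=k_{n,r}$, the signed sum of one unit vector from each copy of $H$ in $E_{n,r}$ has norm $k^{1/p_n}=\sqrt k\cdot2^{-(n^2+r)}$. So $r$ is recorded as a factor $2^{-r}$ below $\sqrt k$. The $n^2$ and the fast growth of $s_n$ will keep the blocks from interfering: earlier blocks $m<n$ can account for a factor of at most $2^{m^2+m}\le2^{n^2}$, and later blocks $m>n$ for at most $k^{1/s_m}\le2$.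

Vectors have coordinates $(n,j,i)$, where $j\le k_{n,x(n)}$ and $i$ is the coordinate in $H$. With $\top(n)=n$, $N_x$ is the subspace of $N_\top$ of vectors whose coordinates $(n,j,i)$ vanish for $j>k_{n,x(n)}$. Every coordinate projection has norm $\le1$, and the projections onto an increasing exhausting sequence of finite sets of coordinates converge strongly to the identity.

**Lemma 5.** There is a continuous map $x\mapsto d_x$, $X\to\mathcal M$, such that $M_{d_x}$ is isometric to $M_x=B_{N_x}$ with $0$ corresponding to $0$.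

*Proof.* Let $z_0=0,z_1,z_2,\dots$ enumerate injectively the finitely supported vectors with rational coordinates in $B_{N_\top}$. Those lying in $N_x$ are dense in the open unit ball of $N_x$, hence in $M_x$ (scaling). Let $a_0(x)=0<a_1(x)<\cdots$ be their indices and $d_x(i,j)=\|z_{a_i(x)}-z_{a_j(x)}\|$. This is a metric on $\omega$ whose completion is $M_x$, and $0\mapsto z_0=0$.

Whether $z_l\in N_x$ depends on finitely many coordinates of $x$. Let $\bar0$ be the zero sequence. Since $N_{\bar0}\subset N_x$, we have $a_i(x)\le a_i(\bar0)$, so $a_i(x)$ is determined by which of $z_0,\dots,z_{a_i(\bar0)}$ lie in $N_x$. So $a_i(x)$ depends on finitely many coordinates of $x$, each entry $d_x(i,j)$ is locally constant in $x$, and $x\mapsto d_x$ is continuous. $\square$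

**Lemma 6.** Let $k\ge1$ and $f_1,\dots,f_k\in B_{N_y^*}$. Then $\mathbb E\|\sum_i\varepsilon_if_i\|^2\le T^2k$, where $T=\sup_m\min(k,k_{m,y(m)})^{1/s_m}$.

*Proof.* We first bound one block in two ways. Let $g_1,\dots,g_k\in\ell_q^K(H)$, $g_i=(g_{i,s})_{s\le K}$, with $q=q_m$, so $1<q<2$.

*In terms of $K$.* We have $\|\cdot\|_{\ell_q^K(H)}\le K^{1/q-1/2}\|\cdot\|_{\ell_2^K(H)}$ with $\frac1q-\frac12=\frac1{s_m}$, and $\|\cdot\|_{\ell_2^K(H)}\le\|\cdot\|_{\ell_q^K(H)}$. Since $\ell_2^K(H)$ is a Hilbert space, $\mathbb E\|\sum\varepsilon_ig_i\|^2\le K^{2/s_m}\sum\|g_i\|^2$.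

*In terms of $k$.* Let $Y_s=\|\sum_i\varepsilon_ig_{i,s}\|$, so $\mathbb EY_s^2=\sum_i\|g_{i,s}\|^2$. As $2/q\ge1$, the triangle inequality in $L_{2/q}$ for $\sum_sY_s^q$ gives the first step below. The second is $(\sum a_i)^{q/2}\le\sum a_i^{q/2}$, and the third is Hölder with $\frac2q-1=\frac2{s_m}$:
$$\mathbb E\Big(\sum_sY_s^q\Big)^{2/q}\le\Big(\sum_s\Big(\sum_i\|g_{i,s}\|^2\Big)^{q/2}\Big)^{2/q}\le\Big(\sum_i\|g_i\|^q\Big)^{2/q}\le k^{2/s_m}\sum_i\|g_i\|^2.$$

*Summing the blocks.* Write $f_{i,m}$ for the $m$-th block of $f_i$. In block $m$ the better of the two bounds has constant at most $T^2$, so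
$$\mathbb E\Big\|\sum_i\varepsilon_if_i\Big\|^2\le\sum_mT^2\sum_i\|f_{i,m}\|^2=T^2\sum_i\|f_i\|^2\le T^2k.\qquad\square$$

## 6. Bounded differences give isomorphic free spaces

This section proves (1)$\Rightarrow$(2) of Theorem 1 and the "if" part of the isomorphism statement.

**Step 1: a linear isomorphism when $|x(n)-y(n)|\le c$.** The purpose is to change $r$ by at most $c$ in every block at a cost independent of $n$. Let $c$ be a nonnegative integer, $r\le r'\le r+c$ and $K=2^{s_n(r'-r)}$. Then $k_{n,r'}=k_{n,r}K$, so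
$$E_{n,r'}=\ell_{p_n}^{k_{n,r}}\big(\ell_{p_n}^K(H)\big),\qquad E_{n,r}=\ell_{p_n}^{k_{n,r}}(H)\cong\ell_{p_n}^{k_{n,r}}\big(\ell_2^K(H)\big),$$
the last isometry coming from a unitary map $H\to\ell_2^K(H)$. On $K$-tuples, $\|\cdot\|_{p_n}\le\|\cdot\|_2\le K^{1/2-1/p_n}\|\cdot\|_{p_n}=K^{1/s_n}\|\cdot\|_{p_n}=2^{r'-r}\|\cdot\|_{p_n}$. So we get an isomorphism $U:E_{n,r}\to E_{n,r'}$ with $\|U\|\le1$ and $\|U^{-1}\|\le2^c$. If $|x(n)-y(n)|\le c$ for all $n$, using $U$ or $U^{-1}$ in each block gives a linear isomorphism $S:N_x\to N_y$ with $\|S\|,\|S^{-1}\|\le2^c$. By Lemma 3, $\mathcal F(M_x)\cong\mathcal F(M_y)$.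

**Step 2: one-sided bounds give complemented copies.** Suppose only $x(n)-y(n)\le c$ for all $n$, and let $x'=\min(x,y)$, taken coordinatewise. Then $0\le x-x'\le c$, so $\mathcal F(M_x)\cong\mathcal F(M_{x'})$ by Step 1. Since $x'\le y$, the coordinate projection $N_y\to N_{x'}$ has norm $\le1$ and restricts to a $1$-Lipschitz retraction $M_y\to M_{x'}$. By fact 3, $\mathcal F(M_{x'})$ is $1$-complemented in $\mathcal F(M_y)$. This is (2).

The implication (2)$\Rightarrow$(3) is trivial. It remains to prove the quantitative form of (3)$\Rightarrow$(1). Applied in both directions, it also gives the "only if" part of the isomorphism statement.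

## 7. Weakly null sequences in $\mathcal F(M)$ live near a compact set

The next statement is a case of the compact reduction principle of Aliaga–Noûs–Petitjean–Procházka. We prove it in full. Write $[S]_\delta=\{y:d(y,S)\le\delta\}$.

**Proposition 7.** Let $M$ be a complete pointed metric space of diameter $\le2$, $(u_i)$ a weakly null sequence in $\mathcal F(M)$, and $\eta>0$. There is a compact $K\subset M$ with $0\in K$ and $\mathrm{dist}(u_i,\mathcal F(K))\le\eta$ for all $i$.

*Proof.* **Step 1: at one scale, finitely many balls suffice.** We claim: for $\delta\in(0,1)$ and $\zeta>0$ there is a finite $S\ni0$ with $\mathrm{dist}(u_i,\mathcal F([S]_\delta))\le\zeta$ for all $i$. If not, we will find disjointly supported bumps that map $(u_i)$ to a sequence in $\ell_1$ violating the Schur property.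

Suppose the claim fails. Then for every finite $S\ni0$, $\mathrm{dist}(u_i,\mathcal F([S]_\delta))>\zeta$ for *infinitely many* $i$. Otherwise, adding to $S$ finite sets supporting $\zeta$-approximations of the finitely many exceptional $u_i$ would give a set as claimed. Let $S_0=\{0\}$, $c=\delta/8$, $\eta'=c\zeta/16$. Inductively, for $l=1,2,\dots$:

- Choose $i_l>i_{l-1}$ (no condition if $l=1$) with $\mathrm{dist}(u_{i_l},\mathcal F([S_{l-1}]_\delta))>\zeta$ and, by (1), a $1$-Lipschitz $g$ vanishing on $[S_{l-1}]_\delta$ with $\langle u_{i_l},g\rangle>\zeta$.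
- Since $g=g^+-g^-$, some $g_l\in\{g^+,g^-\}$ satisfies $|\langle u_{i_l},g_l\rangle|>\zeta/2$. This $g_l$ is $1$-Lipschitz, vanishes on $[S_{l-1}]_\delta\ni0$, and $0\le g_l\le2$, as the diameter is $\le2$.
- Choose a finite $S_l\supset S_{l-1}$ and $w_l\in\mathrm{span}\,\delta(S_l)$ with $\|u_{i_l}-w_l\|<\eta'$.

The $g_l$ may have overlapping supports, so we replace them by
$$f_l(y)=\max_{x\in S_l}\big(c\,g_l(x)-d(x,y)\big)^+.$$
The function $f_l$ is $1$-Lipschitz. It equals $c\,g_l$ on $S_l$, because $c\,g_l\ge0$ is $1$-Lipschitz. In particular $f_l(0)=0$. Also $0\le f_l\le2c=\delta/4$. If $f_l(y)>0$, then $d(x,y)<\delta/4$ for some $x\in P_l:=\{x\in S_l:g_l(x)>0\}$. Points of $P_l$ lie outside $[S_{l-1}]_\delta$, so for $l'<l$ they have distance $>\delta$ from $S_{l-1}\supset P_{l'}$. Hence $\{f_l>0\}$ and $\{f_{l'}>0\}$ are at distance $\ge\delta-2\cdot\frac\delta4=\frac\delta2$.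

It follows that $\sum_l\theta_lf_l$ is $1$-Lipschitz for all signs $\theta_l=\pm1$. For two points in different supports the values differ by at most $\frac\delta4+\frac\delta4$, which is at most their distance. In all other cases only one $f_l$ is involved. Choosing the signs to match those of $\langle u,f_l\rangle$, for any finite number of $l$, we get $\sum_l|\langle u,f_l\rangle|\le\|u\|$. So $Ru=(\langle u,f_l\rangle)_l$ is a bounded operator $\mathcal F(M)\to\ell_1$. Then $(Ru_i)$ is weakly null in $\ell_1$, and $\|Ru_i\|_1\to0$ by the Schur property. But since $w_l$ is supported on $S_l$, where $f_l=c\,g_l$, and $c\le 1$,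
$$|\langle u_{i_l},f_l\rangle|\ge|\langle w_l,f_l\rangle|-\eta'=c|\langle w_l,g_l\rangle|-\eta'\ge\frac{c\zeta}2-2\eta'>\frac{c\zeta}4,$$
a contradiction.

**Step 2: pass to smaller and smaller scales.** The purpose is to move the $u_i$ by a small amount into $\mathcal F$ of a totally bounded set, *keeping them weakly null*. For this we use one linear operator per scale. Let $S\ni0$ be as in Step 1, $A=[S]_\delta$ and $\varphi(y)=(1-d(y,A)/\delta)^+$. Then $\varphi$ is $\frac1\delta$-Lipschitz, $\varphi=1$ on $A$, and $\varphi=0$ off $[S]_{2\delta}$ (if $d(y,S)>2\delta$, then $d(y,A)\ge\delta$). For $f\in B_{\mathrm{Lip}_0(M)}$ we have $|f|\le2$, so $\|\varphi f\|_{\mathrm{Lip}_0}\le1+\frac2\delta$. Hence $\tau\delta(y)=\varphi(y)\delta(y)$, for which $\langle\tau u,f\rangle=\langle u,\varphi f\rangle$, extends to a bounded operator $\tau:\mathcal F(M)\to\mathcal F([S]_{2\delta})$ with $\|\tau\|\le1+\frac2\delta$, and $\tau$ is the identity on $\mathcal F(A)$. For each $i$ choose $w\in\mathcal F(A)$ with $\|u_i-w\|\le2\zeta$. Since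 $\tau w=w$,
$$\|\tau u_i-u_i\|\le(\|\tau\|+1)\|u_i-w\|\le\Big(2+\frac2\delta\Big)2\zeta .$$

Iterate with $\delta=2^{-r}$, $r=1,2,\dots$, and $\zeta$ so small that $(2+2^{r+1})2\zeta\le2^{-r}\eta$. Start with $M_0=M$, $u_i^0=u_i$. Applying the above in the complete space $M_{r-1}$ to the weakly null sequence $(u_i^{r-1})_i$ in $\mathcal F(M_{r-1})$, we obtain a finite $S_r\subset M_{r-1}$ with $0\in S_r$ (these $S_r$ are new, and unrelated to the sets in Step 1), the closed set $M_r=\{y\in M_{r-1}:d(y,S_r)\le2^{1-r}\}$, and $u_i^r=\tau_ru_i^{r-1}\in\mathcal F(M_r)$, weakly null in $i$, with $\|u_i^r-u_i^{r-1}\|\le2^{-r}\eta$. Put $u_i^\infty=\lim_ru_i^r$. Since the $\mathcal F(M_r)$ are closed and decreasing, $u_i^\infty\in\bigcap_r\mathcal F(M_r)$, and $\|u_i^\infty-u_i\|\le\eta$. The set $K=\bigcap_rM_r\ni0$ is closed and totally bounded, hence compact.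

**Step 3: $\bigcap_r\mathcal F(M_r)\subset\mathcal F(K)$.** This finishes the proof, since then $u_i^\infty\in\mathcal F(K)$. First, $\eta_r:=\sup_{y\in M_r}d(y,K)\to0$. Otherwise there are $\rho>0$ and, for infinitely many $r$, points $y_r\in M_r$ with $d(y_r,K)\ge\rho$. For each $r_0$ all but finitely many of them lie in $M_{r_0}$, which is covered by finitely many balls of radius $2^{1-r_0}$. So a diagonal subsequence is Cauchy and converges to a point of $\bigcap_rM_r=K$, a contradiction.

Let $u\in\bigcap_r\mathcal F(M_r)$, let $f$ be $1$-Lipschitz on $M$ with $f|_K=0$, and let $\zeta>0$. Choose a finite $V$ and $v\in\mathrm{span}\,\delta(V)$ with $\|u-v\|<\zeta$. Let $\rho=d(V\setminus K,K)>0$ (put $\rho=1$ if $V\subset K$), and choose $r$ with $\eta_r<\rho/2$. Then $M_r\cap(V\setminus K)=\emptyset$. Define $\tilde f=f$ on $M_r$ and $\tilde f=0$ on $V\setminus K$. For $y\in M_r$ and $z\in V\setminus K$,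
$$|f(y)|\le d(y,K)\le\eta_r<\frac\rho2<\rho-\eta_r\le d(z,K)-d(y,K)\le d(y,z),$$
so $\tilde f$ is $1$-Lipschitz, and we extend it to a $1$-Lipschitz function on $M$. As $u\in\mathcal F(M_r)$ and $\tilde f=f$ on $M_r$, and as $\tilde f$ vanishes on $V$ and at $0$,
$$|\langle u,f\rangle|=|\langle u,\tilde f\rangle|\le|\langle v,\tilde f\rangle|+\zeta=\zeta .$$
Hence $\langle u,f\rangle=0$ for all such $f$, and (1) gives $u\in\mathcal F(K)$. $\square$

## 8. A lower bound for signed sums in $\mathcal F(B_N)$

Now we carry out the stopping argument of Section 4 in a general ball.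

**Proposition 8.** Let $N$ be a separable Banach space with finite-rank projections $\pi_r$, $\|\pi_r\|\le1$, $\pi_r\to\mathrm{id}$ strongly. Let $k\ge1$ and $\Lambda\ge1$ be such that $\mathbb E\|\sum_{i\le k}\varepsilon_if_i\|^2\le\Lambda^2$ whenever $f_1,\dots,f_k\in B_{N^*}$. Let $D\ge1$ and let $(u_i^{(j)})_i$, $j=1,\dots,k$, be weakly null sequences in $\mathcal F(B_N)$ with $1\le\|u_i^{(j)}\|\le D$. Then there are $i_1,\dots,i_k$ with
$$\mathbb E\Big\|\sum_{j\le k}\varepsilon_ju_{i_j}^{(j)}\Big\|\ \ge\ \frac{k}{144\sqrt D\,\Lambda}.$$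

*Proof.* Fix the constants
$$\lambda=8\sqrt D\,\Lambda,\qquad\kappa=\frac{\Lambda^2}{\lambda^2}=\frac1{64D},\qquad\gamma=\frac1{64Dk},\qquad\eta=\frac1{16(\lambda+1)}\le\frac1{16}.$$
By (2), for all $f_1,\dots,f_k\in B_{N^*}$,
$$\mathbb P\Big(\max_{l\le k}\Big\|\sum_{i\le l}\varepsilon_if_i\Big\|>\lambda\Big)\le\kappa,\tag{4}$$
and the same holds for fewer than $k$ functionals, by padding with zeros.

**Step 1: a compact convex set, and norming functions that are small on it.** Convexity is wanted so that Lipschitz constants can be computed along segments. Interleave the $k$ sequences into one weakly null sequence and apply Proposition 7 in $M=B_N$ with $\eta/2$. Replace the compact set by its closed convex hull, which is compact (Mazur) and contained in $B_N$. We obtain a compact convex $K\ni0$ and $v_i^{(j)}\in\mathcal F(K)$ with $\|u_i^{(j)}-v_i^{(j)}\|\le\eta$, so $\|v_i^{(j)}\|\le D+\eta\le2D$.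

By Hahn–Banach choose $h_i^{(j)}\in B_{\mathrm{Lip}_0(B_N)}$ with $\langle u_i^{(j)},h_i^{(j)}\rangle=\|u_i^{(j)}\|\ge1$. As $B_N$ is separable, after passing to subsequences in $i$, for each $j$, we have $h_i^{(j)}\to h^{(j)}\in B_{\mathrm{Lip}_0(B_N)}$ pointwise, hence uniformly on $K$ (the functions are equi-Lipschitz). Since $u_i^{(j)}\to0$ weakly, we may also assume $|\langle u_i^{(j)},h^{(j)}\rangle|\le\eta$. Let $g_i^{(j)}=\frac12(h_i^{(j)}-h^{(j)})$. These are $1$-Lipschitz, $\sup_K|g_i^{(j)}|\to0$ as $i\to\infty$, and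
$$\langle v_i^{(j)},g_i^{(j)}\rangle\ge\langle u_i^{(j)},g_i^{(j)}\rangle-\eta\ge\tfrac12(1-\eta)-\eta\ge\tfrac{13}{32}.$$

**Step 2: smoothing.** The purpose is to replace a $1$-Lipschitz $g$ on $B_N$ by a $C^1$ function on $N$ with Lipschitz derivative, close to $g$ on $K$. Let $\hat g$ be a $1$-Lipschitz extension of $g$ to $N$. For $r\in\mathbb N$ and $\tau>0$ let $\rho_\tau\ge0$ be a smooth function on the finite-dimensional space $\pi_rN$, of integral $1$ and supported in the $\tau$-ball. Put $g_\tau=\hat g|_{\pi_rN}*\rho_\tau$ and $G=g_\tau\circ\pi_r$. Then: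

- $G:N\to\mathbb R$ is $1$-Lipschitz and $C^1$, so $\|DG(z)\|\le1$ in $N^*$.
- $DG:N\to N^*$ is Lipschitz. Indeed $D^2g_\tau(y)=\int(\hat g(z)-\hat g(y))D^2\rho_\tau(y-z)\,dz$, because $\int D^2\rho_\tau=0$. This is bounded in $y$, since $|\hat g(z)-\hat g(y)|\le\tau$ where the integrand is nonzero.
- On $B_N$, $|G(z)-g(z)|\le|g_\tau(\pi_rz)-\hat g(\pi_rz)|+|\hat g(\pi_rz)-\hat g(z)|\le\tau+\|\pi_rz-z\|$. As $\|\pi_r\|\le1$ and $\pi_r\to\mathrm{id}$ strongly, $\pi_rz\to z$ uniformly on compact sets. So $G\to g$ uniformly on $K$ as $r\to\infty$, $\tau\to0$.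
- Consequently $\langle v,G\rangle\to\langle v,g\rangle$ for each $v\in\mathcal F(K)$. Approximate $v$ within $\zeta$ by $v'\in\mathrm{span}\,\delta(K)$. Then $|\langle v,G-g\rangle|\le2\zeta+|\langle v',G-g\rangle|$, and the last term tends to $0$.

**Step 3: choosing $i_j$ and $G_j$ one after the other.** The order matters: the cutoff for index $j$ depends only on $G_1,\dots,G_{j-1}$, so its Lipschitz constant is known before we decide how small $G_j$ must be. Suppose $1$-Lipschitz $C^1$ functions $G_1,\dots,G_{j-1}$ on $N$ with Lipschitz derivatives are chosen. For $\varepsilon\in\{\pm1\}^k$ and $l<j$ let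
$$A_l^\varepsilon(z)=\sum_{i\le l}\varepsilon_iDG_i(z)\in N^*,\qquad\sigma_l^\varepsilon(z)=\|A_l^\varepsilon(z)\|,$$
$$\chi_1^\varepsilon=1,\qquad\chi_j^\varepsilon(z)=\theta\Big(\max_{l<j}\sigma_l^\varepsilon(z)\Big)\quad(j\ge2),$$
where $\theta=1$ on $[0,\lambda]$, $\theta=0$ on $[2\lambda,\infty)$ and $\theta$ is linear in between. Then $\chi_j^\varepsilon$ depends only on $z$ and $\varepsilon_1,\dots,\varepsilon_{j-1}$, and it is Lipschitz in $z$ with constant $L_j=\lambda^{-1}\sum_{i<j}\mathrm{Lip}(DG_i)$, independent of $\varepsilon$ ($L_1=0$). Pick $\delta_j>0$ with $L_j\delta_j\le\gamma$. Then pick $i_j$ with $\sup_K|g_{i_j}^{(j)}|\le\delta_j/2$ (Step 1). Finally pick a smoothing $G_j$ of $g_{i_j}^{(j)}$ (Step 2) such that, with $v_j:=v_{i_j}^{(j)}$,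
$$\sup_K|G_j|\le\delta_j,\qquad\langle v_j,G_j\rangle\ge\tfrac{11}{32}.$$
When all choices are made, define the test functions $\varphi^\varepsilon=\sum_{j\le k}\varepsilon_j\chi_j^\varepsilon G_j$, and use the formula for $A_J^\varepsilon$ for all $J\le k$.

**Step 4: $\mathrm{Lip}(\varphi^\varepsilon|_K)\le2\lambda+2$ for every $\varepsilon$.** Let $z,z'\in K$. The segment $[z,z']$ lies in $K$. Along it, parametrized affinely by $[0,1]$, each $\chi_j^\varepsilon$ is Lipschitz with constant $L_j\|z'-z\|$ and each $G_j$ is $C^1$ and bounded by $\delta_j$. So $\varphi^\varepsilon$ is Lipschitz along the segment, and by the product rule its derivative at a.e. parameter is bounded by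
$$\Big(\sum_jL_j\delta_j+\sup_{w\in K}\Big\|\sum_j\varepsilon_j\chi_j^\varepsilon(w)DG_j(w)\Big\|\Big)\|z'-z\|.$$
The first sum is at most $k\gamma\le1$. For the second, $1=\chi_1^\varepsilon\ge\chi_2^\varepsilon\ge\dots\ge\chi_k^\varepsilon\ge\chi_{k+1}^\varepsilon:=0$, since $\theta$ is nonincreasing. Abel summation gives
$$\sum_j\varepsilon_j\chi_j^\varepsilon DG_j=\sum_{J\le k}(\chi_J^\varepsilon-\chi_{J+1}^\varepsilon)A_J^\varepsilon .$$
The coefficients are nonnegative with sum $1$, so at each point this is a convex combination of those $A_J^\varepsilon$ with $\chi_J^\varepsilon>0$. For such $J\ge2$ we have $\|A_{J-1}^\varepsilon\|<2\lambda$ by the definition of $\theta$, so $\|A_J^\varepsilon\|\le2\lambda+1$. Also $\|A_1^\varepsilon\|\le1$. So the second term is at most $2\lambda+1$.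

**Step 5: $\mathbb E\langle\sum_j\varepsilon_jv_j,\varphi^\varepsilon\rangle\ge k/4$.** Expand the left side as $\sum_{j,l}\langle v_j,\mathbb E[\varepsilon_j\varepsilon_l\chi_l^\varepsilon]\,G_l\rangle$, where the expectation is a function of $z$.

- If $l>j$, then $\varepsilon_j\chi_l^\varepsilon$ depends only on $\varepsilon_1,\dots,\varepsilon_{l-1}$, so the expectation vanishes because of $\varepsilon_l$.
- If $l<j$, then $\varepsilon_l\chi_l^\varepsilon$ depends only on $\varepsilon_1,\dots,\varepsilon_l$, so the expectation vanishes because of $\varepsilon_j$.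
- If $l=j$, the expectation is $\mathbb E\chi_j^\varepsilon=1-\mathsf p_j$. Here $\mathsf p_1=0$, and for $j\ge2$, at each point $z$, (4) applied to $DG_1(z),\dots,DG_{j-1}(z)\in B_{N^*}$ gives $0\le\mathsf p_j(z)\le\mathbb P(\max_{l<j}\sigma_l^\varepsilon(z)>\lambda)\le\kappa$. Moreover $\mathsf p_j$ is $L_j$-Lipschitz. Hence $\mathrm{Lip}(\mathsf p_jG_j|_K)\le\kappa+L_j\delta_j\le\kappa+\gamma$. Since $v_j\in\mathcal F(K)$ and $\|v_j\|\le2D$, fact 5 gives
$$\langle v_j,(1-\mathsf p_j)G_j\rangle\ge\tfrac{11}{32}-2D(\kappa+\gamma)\ge\tfrac{11}{32}-\tfrac1{32}-\tfrac1{32}\ge\tfrac14 .$$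

Note that (4) was used for one fixed $z$ at a time. This is the point of the cutoff: the uniform bound comes from Step 4, with no probability, and the probability is only used pointwise.

**Step 6: conclusion.** Since $v_j\in\mathcal F(K)$, Steps 4 and 5 give $(2\lambda+2)\,\mathbb E\|\sum_j\varepsilon_jv_j\|\ge k/4$, that is, $\mathbb E\|\sum_j\varepsilon_jv_j\|\ge\frac k{8(\lambda+1)}$. Replacing $v_j$ by $u_{i_j}^{(j)}$ costs at most $k\eta=\frac k{16(\lambda+1)}$. With $\lambda+1\le9\sqrt D\,\Lambda$,
$$\mathbb E\Big\|\sum_j\varepsilon_ju_{i_j}^{(j)}\Big\|\ge\frac k{16(\lambda+1)}\ge\frac k{144\sqrt D\,\Lambda}.\qquad\square$$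

For the Rademacher example ($N=\mathbb R$, $\Lambda=\sqrt k$, $D=1$) this reads $\sqrt k/144$, the order found by hand in Section 4.

## 9. Comparing block $n$ of $N_x$ with all blocks of $N_y$

We prove (3)$\Rightarrow$(1) in the quantitative form. Let $T:\mathcal F(M_x)\to\mathcal F(M_y)$ be an isomorphic embedding, $D=\|T\|\|T^{-1}\|\ge1$. Fix $n$ and put $k=k_{n,x(n)}$.

**Step 1: signed sums in $\mathcal F(M_y)$ that are small.** We transport the block $E_{n,x(n)}$ by $J$ and $T$. For $j\le k$ let $(e_i^{(j)})_i$ be the unit vector basis of the $j$-th copy of $H$ in $E_{n,x(n)}\subset N_x$. These sequences are weakly null and normalized. With $J$ from Lemma 4 for $N_x$, put $u_i^{(j)}=\|T^{-1}\|\,TJe_i^{(j)}$. Bounded operators preserve weakly null sequences, so $(u_i^{(j)})_i$ is weakly null in $\mathcal F(M_y)$, and $1\le\|u_i^{(j)}\|\le D$ because $\|Je_i^{(j)}\|=1$. For all $i_1,\dots,i_k$ and all signs, by (3),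
$$\Big\|\sum_{j\le k}\varepsilon_ju_{i_j}^{(j)}\Big\|\le D\Big\|\sum_{j\le k}\varepsilon_je_{i_j}^{(j)}\Big\|=Dk^{1/p_n}=D\sqrt k\,k^{-1/s_n}=D\sqrt k\,2^{-n^2-x(n)}.\tag{5}$$

**Step 2: signed sums in $N_y^*$.** We bound the number $T$ of Lemma 6 for $N_y$, that is, each $T_m:=\min(k,k_{m,y(m)})^{1/s_m}$.

- For $m<n$: $T_m\le2^{m^2+y(m)}\le2^{m^2+m}\le2^{n^2}$, since $m(m+1)\le(n-1)n$.
- For $m=n$: $T_n\le2^{n^2+y(n)}$.
- For $m>n$: $k\le2^{s_{n+1}}\le2^{s_m}$ by (3), so $T_m\le2\le2^{n^2}$.

So Lemma 6 allows $\Lambda=2^{n^2+y(n)}\sqrt k\ge1$ in Proposition 8 for $N=N_y$, with $\pi_r$ the finite coordinate projections of Section 5.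

**Step 3: compare.** Proposition 8 gives $i_1,\dots,i_k$ for which, together with (5),
$$\frac k{144\sqrt D\,2^{n^2+y(n)}\sqrt k}\le\mathbb E\Big\|\sum_{j\le k}\varepsilon_ju_{i_j}^{(j)}\Big\|\le D\sqrt k\,2^{-n^2-x(n)}.$$
The factors $\sqrt k$ and $2^{n^2}$ cancel, and
$$2^{x(n)-y(n)}\le144\,D^{3/2}.$$
This holds for every $n$ with the same $D$, so $\sup_n(x(n)-y(n))<\infty$. Together with Lemma 5 and Section 6 this proves Theorem 1, and with it Corollary 2: a map as asked for exists, and it can be taken continuous. $\square$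

## 10. Almost disjoint families, $E_1$ and $E_{K_\sigma}$

Three consequences of Theorem 1, none of them used above. Let $E_{K_\sigma}$ be the relation "$\sup_n|x(n)-y(n)|<\infty$" on $X$. By Theorem 1, $x\mapsto d_x$ continuously reduces it to $\approx$.

*Almost disjoint families.* For $A,B\subset\omega$ with indicator functions $1_A,1_B$, and $\iota$ as in the proof of Corollary 2, $\sup_n n\,(1_A(n-1)-1_B(n-1))<\infty$ iff $A\setminus B$ is finite. So $\mathcal F(M_{\iota(1_A)})$ embeds isomorphically (equivalently, complementably) into $\mathcal F(M_{\iota(1_B)})$ iff $A\setminus B$ is finite. An almost disjoint family of continuum many infinite sets gives continuum many free spaces, none of which embeds into another.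

*The relation $E_1$.* For $\alpha,\beta\in(2^\omega)^\omega$ let $\alpha\,E_1\,\beta$ mean $\alpha_i=\beta_i$ for all large $i$. Every $n\ge1$ is uniquely $2^i(2l+1)$ with $i,l\ge0$. Put $x_\alpha(2^i(2l+1))=i\,\alpha_i(l)$. Since $i\le2^i$, the value is at most its index, so $x_\alpha\in X$. If $\alpha_i=\beta_i$ for $i\ge m$, then $|x_\alpha-x_\beta|\le m$. If $\alpha_i\ne\beta_i$ for infinitely many $i$, then $|x_\alpha-x_\beta|$ takes the value $i$ for infinitely many $i$. So $\alpha\mapsto d_{x_\alpha}$ continuously reduces $E_1$ to $\approx$. By the theorem of Kechris and Louveau, $E_1$ is not Borel reducible to the orbit equivalence relation of any Borel action of a Polish group. Hence neither is $\approx$.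

*All $K_\sigma$ relations.* By Rosendal's theorem, every $K_\sigma$ equivalence relation on a Polish space is Borel reducible to $E_{K_\sigma}$. Hence every such relation is Borel reducible to $\approx$.
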